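\title{A finite self-covering complex whose infinite cyclic cover is not finitely dominated}

\begin{abstract}
Let $X$ be a connected CW complex with fundamental group $G\rtimes\mathbb Z$, where $G$ is finitely presented, and suppose that $X$ is homotopy equivalent to its $k$-fold cyclic cover for some $k>1$, by a map that preserves $G$. Does finite type, or finite domination, pass from $X$ to its infinite cyclic cover? We show that the answer is no in both cases: there is a finite complex $X$ with fundamental group $G\times\mathbb Z$ that is equivalent in this way to all of its finite cyclic covers, while its infinite cyclic cover is not dominated by any complex of finite type. The construction realizes geometrically a nonzero $\mathbb ZG$-module that is isomorphic to its own double. When $\mathbb ZG$ is Noetherian, the answer is yes in both cases.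
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A CW complex is \emph{of finite type} if it has finitely many cells in each dimension. A space $U$ is \emph{dominated} by a space $K$ if there are maps $i\colon U\to K$ and $r\colon K\to U$ with $ri\simeq\mathrm{id}_U$, and $U$ is \emph{finitely dominated} if it is dominated by a finite CW complex. We are concerned with two finiteness properties of a space: being homotopy equivalent to a CW complex of finite type, and being finitely dominated. A space with either property is dominated by a CW complex of finite type.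

Let $X$ be a connected CW complex with $\pi_1(X)=\Gamma=G\rtimes\mathbb Z$, where $G$ is finitely presented. For $k\ge1$ let $\Gamma_k=G\rtimes k\mathbb Z\subset\Gamma$, and let $X_k$ and $X_\infty$ be the connected covers of $X$ with fundamental groups $\Gamma_k$ and $G$. Thus $X_k\to X$ is a $k$-fold cyclic cover, $X_\infty\to X$ is an infinite cyclic cover, and $G\subset\pi_1(X_k)$. A \emph{self-covering equivalence of degree $k$} is a homotopy equivalence $h\colon X\to X_k$ whose induced homomorphism $h_\sharp\colon\pi_1(X)\to\pi_1(X_k)$ satisfies $h_\sharp(G)=G$. Since $G$ is normal in $\Gamma_k$, the condition does not depend on the choice of base points. The following question comes from \cite{QSW}.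

\medskip
\noindent\textbf{Question.} \emph{Suppose that $X$ has a self-covering equivalence of some degree $k>1$. If $X$ is homotopy equivalent to a CW complex of finite type, is the same true of $X_\infty$? If $X$ is finitely dominated, is the same true of $X_\infty$?}
\medskip

The space $X_\infty$ plays the role of a fiber: if $X\to S^1$ is a fiber bundle with connected fiber $Y$ and $G=\pi_1(Y)$, then $X_\infty\cong Y\times\mathbb R$. The product $X=Y\times S^1$ has self-covering equivalences of every degree, and there $X_\infty\simeq Y$ is a retract of $X$, hence finitely dominated when $X$ is. Two finite complexes with $G=1$ show what the hypothesis excludes. Write $t$ for a generator of $\Gamma=\mathbb Z$.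

\begin{example}\label{ex:wedge}
Let $X=S^1\vee S^2$. Then $X_\infty$ is a line with a $2$-sphere at each integer, and $H_2(X_\infty)=\mathbb Z[t^{\pm1}]$ is not a finitely generated group, so $X_\infty$ is not dominated by a complex of finite type. There is no self-covering equivalence of degree $k>1$, because $H_2(X)=\mathbb Z$ and $H_2(X_k)=\mathbb Z^k$.
\end{example}

\begin{example}\label{ex:half}
Attach a $3$-cell to $S^1\vee S^2$ along $t-2\in\mathbb Z[t^{\pm1}]=\pi_2(S^1\vee S^2)$. Now $H_2(X_\infty)=\mathbb Z[t^{\pm1}]/(t-2)=\mathbb Z[1/2]$, with $t$ acting as $2$, and this group is again not finitely generated. A self-covering equivalence of degree $k$ would lift to a homotopy equivalence of $X_\infty$ and induce an additive bijection $\sigma$ of $\mathbb Z[1/2]$ with $\sigma(tm)=t^{\pm k}\sigma(m)$, that is, $2\sigma(m)=2^{\pm k}\sigma(m)$. This is impossible for $k>1$.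
\end{example}

A rank count suggests that the answer should be yes. Let $G=1$, let $X$ be of finite type, and let $\mathbb F$ be a field. Then $H_i(X_\infty;\mathbb F)$ is a finitely generated module over the principal ideal domain $\mathbb F[t^{\pm1}]$, of some rank $\rho$, and its rank over $\mathbb F[t^{\pm k}]$ is $k\rho$. A bijection $\sigma$ as in Example~\ref{ex:half} gives $\rho=k\rho$. So $\rho=0$, the module is torsion, and it has finite dimension over $\mathbb F$. The argument rests on a finite additive measure of the size of a module. For general $G$ no such measure exists, and the guess is wrong.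

\begin{theorem}\label{thm:A}
There are a finitely presented group $G$ and a finite connected CW complex $X$ with $\pi_1(X)=G\times\mathbb Z$ such that for every $k\ge2$ there is a homotopy equivalence $h\colon X\to X_k$ with $h_\sharp|_G=\mathrm{id}_G$, but $X_\infty$ is not dominated by any CW complex of finite type. In particular, $X_\infty$ is neither homotopy equivalent to a CW complex of finite type nor finitely dominated.
\end{theorem}

A finite complex is of finite type and finitely dominated, so this one complex answers both parts of the Question in the negative, for all $k>1$ at once. When a measure of size is available, the guess is right.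

\begin{theorem}\label{thm:B}
In the setting of the Question, suppose that the group ring $\mathbb ZG$ is Noetherian. Then the answer is yes in both cases.
\end{theorem}

The ring $\mathbb ZG$ is Noetherian, for example, when $G$ is virtually polycyclic, by a theorem of P.~Hall. Theorem~\ref{thm:A} shows that the Noetherian hypothesis cannot be dropped from Theorem~\ref{thm:B}, even when $X$ is finite and $h_\sharp|_G$ is the identity.

The complex of Theorem~\ref{thm:A} imitates Example~\ref{ex:wedge}. The circle is replaced by $Y\times S^1$ for a finite complex $Y$ with $\pi_1(Y)=G$, and the sphere is replaced by a finite complex $W\supset Y$ for which one copy and two copies, glued along $Y$, are homotopy equivalent. Section~\ref{sec:module} finds the group $G$ and the algebraic form of this doubling, Section~\ref{sec:chains} translates domination into a statement about chains, Section~\ref{sec:W} constructs $W$, and Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and depends only on Section~\ref{sec:chains}.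

Modules are left modules. For a connected CW complex $U$ we write $\widetilde U$ for its universal cover, on which $\pi_1(U)$ acts on the left by deck transformations, and $C(\widetilde U)$ for the cellular chain complex, a complex of free $\mathbb Z\pi_1(U)$-modules with one basis element for each cell of $U$.

\section{A module isomorphic to its double}\label{sec:module}

Let $\Gamma=G\times\mathbb Z$ with $t$ generating $\mathbb Z$, let $M$ be a $\mathbb ZG$-module, and consider the $\mathbb Z\Gamma$-module $M[t^{\pm1}]=\bigoplus_{n\in\mathbb Z}t^nM$. In Example~\ref{ex:wedge} this is $H_2(X_\infty)$, with $M=\mathbb Z$. Over $\mathbb ZG$ it is an infinite direct sum of copies of $M$, and it is not finitely generated unless $M=0$: finitely many elements involve only finitely many summands. Over $\mathbb Z\Gamma_k$ it is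
\[
\bigoplus_{q=0}^{k-1}t^qM[t^{\pm k}]\;\cong\;M^k[t^{\pm k}].
\]
If $M\cong M\oplus M$, then $M\cong M^k$ for all $k\ge1$, and the restriction of $M[t^{\pm1}]$ to $\mathbb Z\Gamma_k$ looks like $M[t^{\pm1}]$ itself with $t$ replaced by $t^k$. This is the algebraic shadow of a self-covering equivalence. So we look for a nonzero module $M$ with $M\cong M\oplus M$, and with a finite free resolution so that it can be built from finitely many cells.

Two constraints guide the search. First, $\mathbb ZG$ cannot be Noetherian: splitting repeatedly, $M=M_1\oplus M'$, $M'=M_2\oplus M''$, and so on with all pieces isomorphic to $M$, produces a strictly ascending chain $M_1\subset M_1\oplus M_2\subset\cdots$ in a finitely generated module. Second, the coinvariants $\mathbb Z\otimes_{\mathbb ZG}M$ form a finitely generated abelian group isomorphic to its double, so they vanish. In particular $M$ is not free.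

The mechanism for doubling is induction along a subgroup of index two. Let $\alpha\colon A\to A$ be an injective endomorphism of a group and $V$ a $\mathbb ZA$-module. Let $\alpha_*V$ be the quotient of $\mathbb ZA\otimes_{\mathbb Z}V$ by the relations $x\alpha(a)\otimes v=x\otimes av$. If $A$ is a subgroup of $G$ and $s\in G$ satisfies $sas^{-1}=\alpha(a)$ for all $a\in A$, then
\begin{equation}\label{eq:conj}
\mathbb ZG\otimes_{\mathbb ZA}\alpha_*V\;\cong\;\mathbb ZG\otimes_{\mathbb ZA}V .
\end{equation}
Indeed, the left side is the quotient of $\mathbb ZG\otimes_{\mathbb Z}V$ by the relations $g\alpha(a)\otimes v=g\otimes av$, the right side is its quotient by the relations $ga\otimes v=g\otimes av$, and the automorphism $g\otimes v\mapsto gs\otimes v$ carries the first set of relations onto the second because $\alpha(a)s=sa$.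

The smallest attempt takes $A=\langle b\rangle$ infinite cyclic, $\alpha(b)=b^2$, and $V=\mathbb F_3$ with trivial action. Then $\alpha_*V=\mathbb F_3[b]/(b^2-1)$, and since $2$ is invertible in $\mathbb F_3$ this splits into the lines spanned by $1+b$ and $1-b$, on which $b$ acts as $+1$ and $-1$. So \eqref{eq:conj} gives $M\cong M\oplus M'$, where $M$ is induced from the trivial module and $M'$ from the sign module. This is not yet a doubling, and no choice of $G$ makes it one: the coinvariants of $M$ are $\mathbb Z\otimes_{\mathbb ZA}V=\mathbb F_3$, against the second constraint. The remedy is a second generator $z$ that acts as $-1$ on both lines. It kills the coinvariants, and the substitution $b\mapsto bz$ then exchanges the two modules.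

So let $A\cong\mathbb Z^2$ be free abelian on $b$ and $z$, and define
\[
\theta\colon A\to A,\quad b\mapsto b^2,\ z\mapsto z,\qquad\qquad\psi\colon A\to A,\quad b\mapsto bz,\ z\mapsto z .
\]
The group of Theorem~\ref{thm:A} is obtained by making $\theta$ and $\psi$ inner:
\begin{equation}\label{eq:G}
G=\langle\, b,z,s,u \mid [b,z]=[s,z]=[u,z]=1,\ sbs^{-1}=b^2,\ ubu^{-1}=bz\,\rangle .
\end{equation}
Let $\Theta$ and $\Psi$ be the linear maps of $\mathbb R^2$ with $\Theta e_1=2e_1$, $\Theta e_2=e_2$, $\Psi e_1=e_1+e_2$, $\Psi e_2=e_2$. Under $b=e_1$, $z=e_2$ they restrict to $\theta$ and $\psi$ on $\mathbb Z^2=A$.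

\begin{lemma}\label{lem:embed}
The homomorphism $A\to G$ is injective. Hence $\mathbb ZG$ is a free right $\mathbb ZA$-module, and $\mathbb ZG\otimes_{\mathbb ZA}V\ne0$ for every nonzero $\mathbb ZA$-module $V$.
\end{lemma}

\begin{proof}
Send $b$ and $z$ to the translations of $\mathbb R^2$ by $e_1$ and $e_2$, and send $s$ and $u$ to $\Theta$ and $\Psi$. Conjugating the translation by $v$ by an invertible linear map $\Xi$ gives the translation by $\Xi v$, so the relations in \eqref{eq:G} hold. The resulting homomorphism from $G$ to the affine group of $\mathbb R^2$ is injective on $A$. Representatives of the cosets $gA$ form a basis of $\mathbb ZG$ over $\mathbb ZA$, so $\mathbb ZG\otimes_{\mathbb ZA}V$ is a direct sum of copies of the group $V$, one for each coset.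
\end{proof}

Define three $\mathbb ZA$-modules, with $z$ acting as $-1$ on each: $\mathbb F_+$ and $\mathbb F_-$ are $\mathbb F_3$ with $b$ acting as $+1$ and $-1$, and $\mathbb F_\tau$ is $\mathbb F_3^2$ with $b$ swapping the coordinates. There are isomorphisms
\begin{equation}\label{eq:three}
\text{(a)}\ \ \psi_*\mathbb F_+\cong\mathbb F_-,\qquad
\text{(b)}\ \ \theta_*\mathbb F_+\cong\mathbb F_\tau,\qquad
\text{(c)}\ \ \mathbb F_+\oplus\mathbb F_-\cong\mathbb F_\tau .
\end{equation}
For (a), $\psi_*\mathbb F_+$ is a line on which $bz=\psi(b)$ acts as $+1$ and $z=\psi(z)$ as $-1$, so $b$ acts as $-1$. For (b), $\mathbb ZA$ is free over $\mathbb Z[\theta(A)]$ on $1$ and $b$, so $\theta_*\mathbb F_+$ has basis $1\otimes1$, $b\otimes1$, and $b$ swaps these because $b^2\otimes 1=1\otimes b\cdot1=1\otimes1$. For (c), send the generators of $\mathbb F_+$ and $\mathbb F_-$ to $(1,1)$ and $(1,-1)$; the determinant is $-2=1$ in $\mathbb F_3$. Now put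
\[
M=\mathbb ZG\otimes_{\mathbb ZA}\mathbb F_+ ,
\]
which is nonzero by Lemma~\ref{lem:embed}. By (a) and \eqref{eq:conj} for $u$, the module induced from $\mathbb F_-$ is isomorphic to $M$. By \eqref{eq:conj} for $s$, then (b) and (c),
\begin{equation}\label{eq:double}
M\cong\mathbb ZG\otimes_{\mathbb ZA}\theta_*\mathbb F_+\cong\mathbb ZG\otimes_{\mathbb ZA}\mathbb F_\tau\cong\mathbb ZG\otimes_{\mathbb ZA}(\mathbb F_+\oplus\mathbb F_-)\cong M\oplus M .
\end{equation}
The proof of Theorem~\ref{thm:A} uses only that $M\neq0$. The chain \eqref{eq:double} is the blueprint for Section~\ref{sec:W}, where each isomorphism is replaced by a homotopy equivalence.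

\section{Domination on the level of chains}\label{sec:chains}

Both theorems extract information over the group ring from a domination $U\to K\to U$. The universal cover of $K$ is the wrong object for this, because $\pi_1(K)$ may be larger than $\pi_1(U)$. One uses instead the cover of $K$ pulled back from $\widetilde U$.

\begin{lemma}\label{lem:dom}
Let $U$ be a connected CW complex with $\pi_1(U)=\Pi$, dominated by a CW complex $K$. Then there are a complex $D$ of free $\mathbb Z\Pi$-modules, with one basis element of $D_n$ for each $n$-cell of $K$, and $\mathbb Z\Pi$-chain maps $C(\widetilde U)\to D\to C(\widetilde U)$ whose composite is $\mathbb Z\Pi$-chain homotopic to the identity. In particular $H_n(D)\to H_n(\widetilde U)$ is onto for every $n$.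
\end{lemma}

\begin{proof}
By cellular approximation we may take cellular maps $i\colon U\to K$, $r\colon K\to U$ and a cellular homotopy $\eta_t$ from $\eta_0=\mathrm{id}_U$ to $\eta_1=ri$. Let $p\colon\widetilde U\to U$ be the projection and put
\[
\widehat K=\{(y,x)\in K\times\widetilde U : r(y)=p(x)\}.
\]
This is a covering space of $K$, possibly disconnected, and $\Pi$ acts on it through the second coordinate, freely and transitively on each fiber. So $D=C(\widehat K)$ has the stated form. Lift the homotopy $\eta_tp$ to $\widetilde\eta_t\colon\widetilde U\to\widetilde U$ with $\widetilde\eta_0=\mathrm{id}$. For $\gamma\in\Pi$, both $\gamma\widetilde\eta_t$ and $\widetilde\eta_t\gamma$ lift $\eta_tp$ and start at $\gamma$, so they agree: the homotopy $\widetilde\eta_t$ is equivariant. Define $\widehat\imath\colon\widetilde U\to\widehat K$ by $\widehat\imath(x)=(ip(x),\widetilde\eta_1(x))$, which lies in $\widehat K$ because $rip=\eta_1p=p\widetilde\eta_1$, and define $\widehat r\colon\widehat K\to\widetilde U$ by $\widehat r(y,x)=x$. These maps are equivariant, and they are cellular because they cover $i$ and $r$. Their composite is $\widetilde\eta_1$, and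 the equivariant cellular homotopy $\widetilde\eta_t$ gives the chain homotopy.
\end{proof}

\section{A complex equivalent to its double}\label{sec:W}

We construct finite complexes $Y\subset W$ with $\pi_1(Y)=G$ and $W\simeq W\cup_YW$ relative to $Y$. The group $A$ becomes a torus, modules over $\mathbb ZA$ become bundles over the torus with a section, direct sum becomes union along the section, and induction becomes gluing.

\subsection*{Gluing}
If $E$ and $E'$ contain a common subspace $T$, a \emph{homotopy equivalence rel $T$} is a map $E\to E'$ that is the identity on $T$ and has a homotopy inverse that is the identity on $T$, with both homotopies stationary on $T$. For a map $f\colon T\to Y$, the space $Y\cup_fE$ is the quotient of $Y\sqcup E$ that identifies $x\in T\subset E$ with $f(x)$. We use the following facts.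
\begin{itemize}
\item[(G1)] If $(E,T)$ is a CW pair and $f\simeq g\colon T\to Y$, then $Y\cup_fE\simeq Y\cup_gE$ rel $Y$ \cite[Prop.~0.18]{Hatcher}.
\item[(G2)] If $(E,T)$ and $(E',T)$ are CW pairs and $\Phi\colon E\to E'$ is a homotopy equivalence that is the identity on $T$, then $\Phi$ is a homotopy equivalence rel $T$ \cite[Prop.~0.19]{Hatcher}.
\item[(G3)] If $E\simeq E'$ rel $T$, then $Y\cup_fE\simeq Y\cup_fE'$ rel $Y$: extend the maps and homotopies by the identity of $Y$.
\item[(Wh)] A map of connected CW complexes that is an isomorphism on all homotopy groups is a homotopy equivalence, and so is a map of simply connected CW complexes that is an isomorphism on homology.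
\end{itemize}

\subsection*{The base $Y$}
Let $T=\mathbb R^2/\mathbb Z^2$ with its usual cell structure (one vertex, two edges, one $2$-cell), so that $\pi_1(T)=A$. Denote again by $\theta,\psi\colon T\to T$ the maps induced by $\Theta$ and $\Psi$. The map $\theta$ is cellular. The homeomorphism $\psi$ is not, since it sends an edge to the diagonal; let $\psi_0$ be a cellular map that is homotopic to $\psi$ relative to the vertex. Attach two cylinders to $T$:
\[
Y=T\cup(T\times[0,1])_s\cup(T\times[0,1])_u,\qquad (x,0)_s\sim x\sim(x,0)_u,\quad (x,1)_s\sim\theta(x),\quad (x,1)_u\sim\psi_0(x).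
\]
This is a finite CW complex of dimension $3$. Each cylinder adds a $1$-cell, two $2$-cells and a $3$-cell. The new $1$-cells, suitably oriented, give generators $s$ and $u$, and the new $2$-cells give the relations $sas^{-1}=\theta(a)$ and $uau^{-1}=\psi(a)$ for $a=b,z$. So $\pi_1(Y)=G$, and the inclusion $j\colon T\to Y$ induces $A\subset G$. Sliding $T$ along the cylinders gives free homotopies
\begin{equation}\label{eq:slide}
j\theta\simeq j,\qquad j\psi\simeq j\psi_0\simeq j .
\end{equation}
Together with (G1), these play the role of \eqref{eq:conj}.

\subsection*{The fiber $P$}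
We need a finite simply connected complex $P$ with reduced homology $\mathbb Z/3$, an involution $\kappa$ that realizes $-1$, and a way to add maps out of $P$, in order to realize the matrix in \eqref{eq:three}(c). The addition must be commutative up to homotopy, and, as the proof of Lemma~\ref{lem:c} will show, this homotopy must commute with $\kappa$ exactly. We arrange this by using separate suspension coordinates: two for the addition and one for the sign.

Let $Q=S^1\cup_3e^2$ be the circle with a $2$-cell attached by a map of degree $3$, and let $\kappa_0$ be complex conjugation on $S^1=e^0\cup e^1$, $e^0=1$. With $S^2=e^0\cup e^2$ put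
\[
R=S^1\wedge Q,\qquad \kappa_R=\kappa_0\wedge\mathrm{id}_Q,\qquad P=S^2\wedge R,\qquad\kappa=\mathrm{id}_{S^2}\wedge\kappa_R .
\]
Then $P$ has one cell in each of the dimensions $0$, $4$ and $5$, and the boundary of the $5$-cell is $\pm3$ times the $4$-cell. So $P$ is simply connected and $\widetilde H_*(P)$ is $\mathbb Z/3$ in degree $4$. We have $\kappa^2=1$, and $\kappa$ maps each cell homeomorphically to itself, reversing the orientations of the $4$-cell and the $5$-cell, so $\kappa_*=-1$ on $H_4(P)$.

Let $F=P\vee P$ with inclusions $i_1,i_2$, and define involutions of $F$ by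
\[
\tau=\text{the swap},\qquad\beta=1\vee\kappa,\qquad\zeta=\kappa\vee\kappa .
\]
The map $\zeta$ commutes with $\tau$ and $\beta$, and
\begin{equation}\label{eq:tbz}
\tau\beta\zeta=\beta\tau,
\end{equation}
since $\beta\zeta=\kappa\vee1$ and both sides send $i_1$ to $i_2\kappa$ and $i_2$ to $i_1$.

\subsection*{Bundles over the torus}
Let $Z$ be a finite simply connected pointed CW complex, and let $\beta_1,\beta_2$ be commuting pointed homeomorphisms of $Z$ that permute its cells. Let $\mathbb Z^2$ act on $\mathbb R^2\times Z$ by $n\cdot(x,p)=(x+n,\beta_1^{n_1}\beta_2^{n_2}p)$, and let $E(Z;\beta_1,\beta_2)$ be the quotient. Writing $[x,p]$ for the class of $(x,p)$, we have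
\[
[x,p]=[x+e_1,\beta_1p]=[x+e_2,\beta_2p].
\]
The projection $[x,p]\mapsto[x]$ is a fiber bundle over $T$ with fiber $Z$, and the base point of $Z$ gives a section, by which we regard $T$ as a subspace. Give $\mathbb R^2$ the cell structure lifted from $T$. The action permutes the product cells, and a nontrivial element maps no cell to itself, since it already moves every cell of $\mathbb R^2$. So $E(Z;\beta_1,\beta_2)$ is a finite CW complex with one cell for each pair of a cell of $T$ and a cell of $Z$; the section $T$ is a subcomplex and the projection is a cellular retraction onto it. The universal cover is $\mathbb R^2\times Z$, the section induces an isomorphism on $\pi_1=A$, and $b$ and $z$ act on $H_*(\mathbb R^2\times Z,\mathbb R^2\times *)=\widetilde H_*(Z)$ by $\beta_{1*}$ and $\beta_{2*}$. Put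
\[
E_+=E(P;1,\kappa),\qquad E_-=E(P;\kappa,\kappa),\qquad E_\tau=E(F;\tau,\zeta).
\]
In degree $4$ these realize the modules $\mathbb F_+$, $\mathbb F_-$ and $\mathbb F_\tau$. The union along the section is the fiberwise wedge: $E_+\cup_TE_-=E(F;\beta,\zeta)$. The next two lemmas are the geometric forms of \eqref{eq:three}.

\begin{lemma}\label{lem:ab}
There are homeomorphisms $T\cup_\psi E_+\cong E_-$ and $T\cup_\theta E_+\cong E_\tau$ that are the identity on $T$.
\end{lemma}

\begin{proof}
Define $E_+\to E_-$ by $[x,p]\mapsto[\Psi x,p]$. The representatives $(x+e_1,p)$ and $(x+e_2,\kappa p)$ of $[x,p]$ are sent to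
\[
[\Psi x+e_1+e_2,\,p]=[\Psi x+e_1+e_2,\,\kappa^2p]=[\Psi x,p],\qquad[\Psi x+e_2,\,\kappa p]=[\Psi x,p],
\]
so the map is well defined. It is induced by a homeomorphism of $\mathbb R^2\times P$ that is equivariant along the automorphism $\Psi$ of $\mathbb Z^2$, so it is a homeomorphism, and it restricts to $\psi$ on the sections. Together with the identity of $T$ it defines a continuous bijection $T\cup_\psi E_+\to E_-$ from a compact space to a Hausdorff space, which is a homeomorphism.

Define $E_+\to E_\tau$ by $[x,p]\mapsto[\Theta x,i_1p]$. The same two representatives are sent to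
\[
[\Theta x+2e_1,\,i_1p]=[\Theta x+2e_1,\,\tau^2i_1p]=[\Theta x,i_1p],\qquad[\Theta x+e_2,\,i_1\kappa p]=[\Theta x+e_2,\,\zeta i_1p]=[\Theta x,i_1p],
\]
so the map is well defined, and it restricts to $\theta$ on the sections. Since $[y,i_2p]=[y+e_1,i_1p]$, every point of $E_\tau\setminus T$ has a representative $(y,i_1p)$ with $p\ne*$. Two such representatives differ by an element of the subgroup $\Theta(\mathbb Z^2)$ generated by $2e_1$ and $e_2$, because the other elements of $\mathbb Z^2$ exchange the two wedge summands. Under the bijection $(x,p)\mapsto(\Theta x,i_1p)$, the action of this subgroup corresponds to the action that defines $E_+$. So $E_+\setminus T\to E_\tau\setminus T$ is a bijection, and $T\cup_\theta E_+\to E_\tau$ is again a continuous bijection from a compact space to a Hausdorff space.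
\end{proof}

For (c) we want a fiberwise map $E(F;\beta,\zeta)\to E(F;\tau,\zeta)$ whose restriction to a fiber is ``$i_1+i_2$'' on the first summand and ``$i_1-i_2$'' on the second. A single map $J_0\colon F\to F$ would do if it commuted with $\zeta$ and satisfied $J_0=\tau J_0\beta$. On the first summand this equation reads $i_1+i_2=i_2+i_1$, which holds only up to homotopy. We therefore let the map vary with the coordinate $x_1$, running through the homotopy once per period. To respect the identification in the $x_2$-direction, every stage of the homotopy has to commute with $\zeta$.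

\begin{lemma}\label{lem:c}
$E_+\cup_TE_-\simeq E_\tau$ rel $T$.
\end{lemma}

\begin{proof}
Let $\iota_1,\iota_2\colon S^2\to S^2\vee S^2$ be the inclusions and let $\mu_0\colon S^2\to S^2\vee S^2$ be the pinch map, which represents $\iota_1+\iota_2$ in $\pi_2(S^2\vee S^2)$. Its composite $\mu_1$ with the swap represents $\iota_2+\iota_1$. Since $\pi_2$ is abelian, there is a pointed homotopy $\mu_t$ from $\mu_0$ to $\mu_1$. Identify $(S^2\vee S^2)\wedge R$ with $F$ and put $m_t=\mu_t\wedge\mathrm{id}_R\colon P\to F$. Under this identification the swap becomes $\tau$ and $\mathrm{id}\wedge\kappa_R$ becomes $\zeta$, so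
\begin{equation}\label{eq:m}
m_1=\tau m_0,\qquad m_t\kappa=\mu_t\wedge\kappa_R=\zeta m_t .
\end{equation}
The second equation is where the separation of the suspension coordinates is used. For $t\in[0,1]$ define a pointed map $J_t\colon F\to F$ by $J_ti_1=m_t$ and $J_ti_2=\beta m_t$. By \eqref{eq:m} and \eqref{eq:tbz},
\[
\tau J_0\beta i_1=\tau m_0=J_1i_1,\qquad\tau J_0\beta i_2=\tau\beta m_0\kappa=\tau\beta\zeta m_0=\beta\tau m_0=J_1i_2,
\]
\[
J_t\zeta i_1=m_t\kappa=\zeta J_ti_1,\qquad J_t\zeta i_2=\beta m_t\kappa=\zeta\beta m_t=\zeta J_ti_2 .
\]
Thus $J_1=\tau J_0\beta$ and $J_t\zeta=\zeta J_t$. The first equation shows that the rule $J_{t+n}=\tau^nJ_t\beta^n$, for $t\in[0,1]$ and $n\in\mathbb Z$, extends $J$ to a continuous family over $\mathbb R$ with $J_{t+1}=\tau J_t\beta$ for all $t$. Each $J_t$ still commutes with $\zeta$, because $\tau$ and $\beta$ do. Define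
\[
\Phi\colon E(F;\beta,\zeta)\to E(F;\tau,\zeta),\qquad[x,p]\mapsto[x,J_{x_1}p].
\]
The representatives $(x+e_1,\beta p)$ and $(x+e_2,\zeta p)$ of $[x,p]$ are sent to
\[
[x+e_1,\,\tau J_{x_1}\beta^2p]=[x+e_1,\,\tau J_{x_1}p]=[x,J_{x_1}p],\qquad[x+e_2,\,\zeta J_{x_1}p]=[x,J_{x_1}p],
\]
so $\Phi$ is well defined. It is the identity on $T$, and hence an isomorphism on $\pi_1$.

The composite of $m_0$ with either collapse $F\to P$ is homotopic to the identity, as the same holds for $\mu_0$. So $m_{0*}(x)=(x,x)$ and $(\beta m_0)_*(x)=(x,-x)$ in $H_4(F)=\mathbb F_3^2$, and $J_{0*}$ is the matrix $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$, of determinant $-2=1$ in $\mathbb F_3$. As $F$ is simply connected with reduced homology only in degree $4$, (Wh) shows that $J_0$ is a homotopy equivalence. The lift $(x,p)\mapsto(x,J_{x_1}p)$ of $\Phi$ to the universal covers restricts to $J_0$ on the deformation retract $\{0\}\times F$, so $\Phi$ is an isomorphism on the higher homotopy groups. By (Wh) and (G2), $\Phi$ is a homotopy equivalence rel $T$.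
\end{proof}

The determinant explains the choice of the prime $3$. If $P$ were a sphere, or had homology $\mathbb Z/2$, then $-2$ would not be a unit and $J_0$ would not be an equivalence.

\subsection*{The doubling}
Let $W=Y\cup_jE_+$, a finite CW complex, and let $W[k]=W\cup_Y\cdots\cup_YW$ be the union of $k$ copies of $W$ along $Y$.

\begin{proposition}\label{prop:W}
$W\simeq W[k]$ rel $Y$ for every $k\ge1$.
\end{proposition}

\begin{proof}
All equivalences below are rel $Y$. For $g\colon T\to T$ we have $Y\cup_j(T\cup_gE_+)=Y\cup_{jg}E_+$. Lemma~\ref{lem:ab}, \eqref{eq:slide} and (G1) give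
\[
Y\cup_jE_-\cong Y\cup_j(T\cup_\psi E_+)=Y\cup_{j\psi}E_+\simeq Y\cup_jE_+=W
\]
and
\[
W=Y\cup_jE_+\simeq Y\cup_{j\theta}E_+=Y\cup_j(T\cup_\theta E_+)\cong Y\cup_jE_\tau .
\]
Lemma~\ref{lem:c} with (G3), and then the first display with (G3), give
\[
Y\cup_jE_\tau\simeq Y\cup_j(E_+\cup_TE_-)=W\cup_Y(Y\cup_jE_-)\simeq W\cup_YW .
\]
So $W\simeq W[2]$. If $W[k]\simeq W$, then $W[k+1]=W[k]\cup_YW\simeq W\cup_YW\simeq W$ by (G3).
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{The complex $X$ and its covers}
Let
\[
X=(Y\times S^1)\cup_{Y\times\{1\}}W,
\]
a finite connected CW complex. The cells of $E_+$ outside $T$ come from pairs of a cell of $T$ and a cell of $P$ of dimension $4$ or $5$, so their dimensions lie between $4$ and $7$. Hence $X$ is obtained from $Y\times S^1$ by attaching cells of dimension at least $4$, and $\pi_1(X)=\pi_1(Y\times S^1)=G\times\mathbb Z$. Let $q\colon X\to S^1$ be the projection on $Y\times S^1$ and the constant $1$ on $W$; it induces the projection $G\times\mathbb Z\to\mathbb Z$. Therefore $X_k$ and $X_\infty$ are the pullbacks along $q$ of the coverings $w\mapsto w^k$ and $x\mapsto e^{2\pi ix}$ of the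 circle:
\[
X_k=(Y\times S^1)\cup\bigsqcup_{\omega^k=1}W_\omega,\qquad X_\infty=(Y\times\mathbb R)\cup\bigsqcup_{n\in\mathbb Z}W_n,
\]
where $W_\omega$ and $W_n$ are copies of $W$ glued along $Y\times\{\omega\}$ and $Y\times\{n\}$. On $Y\times S^1$ the covering projection $X_k\to X$ is $(y,w)\mapsto(y,w^k)$.

\subsection*{The equivalences $h$}
Fix $k\ge2$. Each attaching map $y\mapsto(y,\omega)$ is homotopic in $Y\times S^1$ to $y\mapsto(y,1)$. Apply (G1) to the CW pair $(\bigsqcup_\omega W_\omega,\bigsqcup_\omega Y)$, and then Proposition~\ref{prop:W} with (G3):
\[
X_k\simeq(Y\times S^1)\cup_{Y\times\{1\}}W[k]\simeq(Y\times S^1)\cup_{Y\times\{1\}}W=X\qquad\text{rel }Y\times S^1 .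
\]
This gives a homotopy equivalence $h\colon X\to X_k$ that is the identity on $Y\times S^1$. Take a base point $(y_0,1)$ in both spaces. The composite of $h$ with the covering projection is $(y,w)\mapsto(y,w^k)$ on $Y\times S^1$, so when $\pi_1(X_k)$ is regarded as a subgroup of $\pi_1(X)$ we have $h_\sharp(g,n)=(g,kn)$. In particular $h_\sharp|_G=\mathrm{id}_G$. It is here that Proposition~\ref{prop:W} is needed rel $Y$: this is what lets the equivalence extend over $Y\times S^1$ and what controls $h_\sharp$.

\subsection*{The cover $X_\infty$}
One would like to say that $H_4(\widetilde X_\infty)$ is too large for a space dominated by a complex of finite type. But $\mathbb ZG$ is not Noetherian, so there is no reason for the cycles in a finitely generated free module to be finitely generated. The difficulty disappears in the lowest nonzero degree of a complex, where homology is a quotient of the chains. We therefore work relative to $Y\times\mathbb R$.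

The space $X_\infty$ is obtained from $Y\times\mathbb R$ by attaching cells of dimension at least $4$. So the inclusion is an isomorphism on $\pi_1=G$, the preimage of $Y\times\mathbb R$ in $\widetilde X_\infty$ is $\widetilde Y\times\mathbb R$, and the complex of free $\mathbb ZG$-modules
\[
\overline C=C(\widetilde X_\infty,\widetilde Y\times\mathbb R)
\]
vanishes in degrees below $4$. The universal cover of $E_+$ is $\mathbb R^2\times P$, and $\pi_1(E_+)=A$ injects into $G$ by Lemma~\ref{lem:embed}. Hence the preimage in $\widetilde X_\infty$ of each copy of $E_+$ is $G\times_A(\mathbb R^2\times P)$, a disjoint union of copies of $\mathbb R^2\times P$ indexed by $G/A$. The cells of $\widetilde X_\infty$ outside $\widetilde Y\times\mathbb R$ are the cells of these preimages that do not lie over $T$, so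
\[
\overline C=\bigoplus_{n\in\mathbb Z}\mathbb ZG\otimes_{\mathbb ZA}C(\mathbb R^2\times P,\mathbb R^2\times*).
\]
The complex $C(\mathbb R^2\times P,\mathbb R^2\times *)$ has homology $\mathbb F_+$ in degree $4$ and zero otherwise, and $\mathbb ZG\otimes_{\mathbb ZA}-$ is exact. (So each summand of $\overline C$ is, up to a shift, the finite free resolution of $M$ asked for in Section~\ref{sec:module}.) Therefore
\begin{equation}\label{eq:H4}
H_4(\overline C)=\bigoplus_{n\in\mathbb Z}M,\qquad M\ne0,
\end{equation}
and this module is not finitely generated over $\mathbb ZG$.

Next, the map $H_4(\widetilde X_\infty)\to H_4(\overline C)$ is onto. The bundle projection $E_+\to T$ gives a retraction $W_n\to Y\times\{n\}$ for each $n$, and these combine to a retraction $X_\infty\to Y\times\mathbb R$. The lift to universal covers that fixes one point of $\widetilde Y\times\mathbb R$ restricts to a lift of the identity with a fixed point, so it is a retraction $\widetilde X_\infty\to\widetilde Y\times\mathbb R$. Hence $H_3(\widetilde Y\times\mathbb R)\to H_3(\widetilde X_\infty)$ is injective, and the exact sequence of the pair gives the claim.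

Suppose now that $X_\infty$ is dominated by a CW complex of finite type. Lemma~\ref{lem:dom} gives a complex $D$ of finitely generated free $\mathbb ZG$-modules and a chain map $D\to C(\widetilde X_\infty)$ that is onto in homology. The composite chain map $D\to C(\widetilde X_\infty)\to\overline C$ is onto on $H_4$. Since $\overline C_3=0$, we have $H_4(\overline C)=\overline C_4/d\overline C_5$, and there is a $\mathbb ZG$-homomorphism
\[
D_4\to\overline C_4\to\overline C_4/d\overline C_5=H_4(\overline C).
\]
Its restriction to the cycles of $D_4$ is already onto. So $H_4(\overline C)$ is a quotient of the finitely generated module $D_4$, which contradicts \eqref{eq:H4}. This proves Theorem~\ref{thm:A}. \qed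

\section{The Noetherian case}\label{sec:B}

Let $\Gamma=G\rtimes\mathbb Z$, let $t\in\Gamma$ map to a generator of $\mathbb Z$, and assume that $\Lambda=\mathbb ZG$ is Noetherian; left and right are equivalent through the anti-automorphism $g\mapsto g^{-1}$. Then $\mathbb Z\Gamma=\bigoplus_{i\in\mathbb Z}t^i\Lambda$ is a skew Laurent polynomial ring over $\Lambda$, and it is Noetherian by Hilbert's basis theorem for skew Laurent extensions. The heart of the proof is an algebraic statement, Proposition~\ref{prop:fg}, that replaces the rank count of Section~\ref{sec:intro}. Example~\ref{ex:half} shows that rank alone is too coarse: $\mathbb Z[1/2]$ has rank $0$ over $\mathbb Z[t^{\pm1}]$ and is still not finitely generated over $\mathbb Z$. We need a measure of size adapted to the module at hand.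

\subsection*{Length functions}
An additive bijection $\sigma\colon L\to L'$ of $\Lambda$-modules is a \emph{semilinear isomorphism} if there is a ring automorphism $\alpha$ of $\Lambda$ with $\sigma(xm)=\alpha(x)\sigma(m)$ for all $x\in\Lambda$, $m\in L$. Inverses and composites of such maps are of the same kind. A semilinear isomorphism carries submodules to submodules, preserves finite generation, and induces semilinear isomorphisms of subquotients. We must allow these maps because both multiplication by $t$ and the map induced by $h$ twist the action of $G$.

\begin{lemma}\label{lem:length}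
Let $V\ne0$ be a finitely generated $\Lambda$-module. There is a function $\lambda$ from finitely generated $\Lambda$-modules to $\{0,1,2,\dots,\infty\}$ that is additive on short exact sequences, invariant under semilinear isomorphisms, and satisfies $0<\lambda(V)<\infty$.
\end{lemma}

\begin{proof}
Since $\Lambda$ is Noetherian, submodules of finitely generated modules are finitely generated. Call a class $\mathcal S$ of finitely generated modules \emph{admissible} if it contains $0$ and is closed under submodules, quotients, extensions and semilinear isomorphisms. For such $\mathcal S$ and a finitely generated module $L$, let $\lambda_{\mathcal S}(L)$ be the supremum, over all finite chains $L_0\subset L_1\subset\cdots\subset L_n$ of submodules of $L$, of the number of factors $L_i/L_{i-1}$ that are not in $\mathcal S$. For instance, when $\Lambda=\mathbb Z$ the class $\{0\}$ gives the composition length and the class of finite groups gives the rank.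

The function $\lambda_{\mathcal S}$ is invariant under semilinear isomorphisms, because they match chains and their factors. It vanishes on $L\in\mathcal S$, since all subquotients of $L$ are in $\mathcal S$, and it is positive on $L\notin\mathcal S$, by the chain $0\subset L$. It is additive. Let $L'\subset L$ and $L''=L/L'$. A chain in $L'$ followed by the preimage of a chain in $L''$ shows $\lambda_{\mathcal S}(L)\ge\lambda_{\mathcal S}(L')+\lambda_{\mathcal S}(L'')$. Conversely, a chain $(L_i)$ in $L$ induces chains $(L_i\cap L')$ in $L'$ and $((L_i+L')/L')$ in $L''$, with exact sequences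
\[
0\to\frac{L_i\cap L'}{L_{i-1}\cap L'}\to\frac{L_i}{L_{i-1}}\to\frac{L_i+L'}{L_{i-1}+L'}\to0 .
\]
If the middle term is not in $\mathcal S$, then one of the outer terms is not, since $\mathcal S$ is closed under extensions. This gives the opposite inequality. It follows that $\mathcal S^+=\{L:\lambda_{\mathcal S}(L)<\infty\}$ is an admissible class containing $\mathcal S$.

We claim that $\mathcal S^+\ne\mathcal S$ as soon as some finitely generated $L$ is not in $\mathcal S$. Since $L$ is Noetherian, there is a submodule $L'$ that is maximal among those with $L/L'\notin\mathcal S$. Then $\overline L=L/L'$ is not in $\mathcal S$, while its quotient by any nonzero submodule is. In a chain in $\overline L$ whose first nonzero term is $L_i$, the factors after the $i$-th are subquotients of $\overline L/L_i\in\mathcal S$ and the factors before the $i$-th are zero. So $\lambda_{\mathcal S}(\overline L)\le1$ and $\overline L\in\mathcal S^+\setminus\mathcal S$.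

The isomorphism classes of finitely generated modules form a set, and an admissible class is determined by a subset of it. The admissible classes that do not contain $V$ include $\{0\}$, and the union of a nonempty chain of them is again one. By Zorn's lemma there is a maximal one, $\mathcal S$. By the claim $\mathcal S^+$ is strictly larger, so $V\in\mathcal S^+$ by maximality. Thus $\lambda=\lambda_{\mathcal S}$ satisfies $0<\lambda(V)<\infty$.
\end{proof}

For the module $M\cong M\oplus M$ of Section~\ref{sec:module} no such function exists, since $\lambda(M)=2\lambda(M)$ forces $\lambda(M)\in\{0,\infty\}$.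

\subsection*{Linear against exponential growth}

\begin{proposition}\label{prop:fg}
Let $N$ be a finitely generated $\mathbb Z\Gamma$-module, let $\varphi\colon\Gamma\to\Gamma$ be an injective homomorphism with image $\Gamma_k$, $k\ge2$, and $\varphi(G)=G$, and let $\sigma\colon N\to N$ be an additive bijection with $\sigma(\gamma m)=\varphi(\gamma)\sigma(m)$ for all $\gamma\in\Gamma$, $m\in N$. Then $N$ is finitely generated over $\Lambda$.
\end{proposition}

The plan is to exhaust $N$ by finitely generated $\Lambda$-submodules $N_x$, to be thought of as balls of radius $x$ in the $t$-direction. If the balls do not stabilize, their size grows linearly in the radius with positive slope. In Example~\ref{ex:half} they are the groups $2^{-d}\mathbb Z$, and each step adds a factor $\mathbb Z/2$. On the other hand $\sigma$ multiplies radii by about $k$, so $n$ applications of $\sigma$ to a fixed ball cover a ball of radius $k^n$, while each application adds the same finite amount of size.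

\begin{proof}
Let $N_0$ be the $\Lambda$-submodule spanned by a finite generating set of $N$ over $\mathbb Z\Gamma$. Multiplication by $t$ is a semilinear isomorphism of $N$ as a $\Lambda$-module, since $t(gm)=(tgt^{-1})tm$. So is $\sigma$, since $\varphi$ restricts to an automorphism of $G$. For real $x\ge0$ put $N_x=\sum_{|i|\le x}t^iN_0$, a finitely generated $\Lambda$-submodule. The $N_x$ exhaust $N$, so every finitely generated $\Lambda$-submodule lies in some $N_x$. Because $\varphi$ is injective and $\varphi(G)=G$, it induces an isomorphism $\Gamma/G\to\Gamma_k/G$ of infinite cyclic groups, so there is $\epsilon=\pm1$ with $\varphi(t^i)\in t^{\epsilon ki}G$ for all $i$. Hence $\sigma(t^iL)=t^{\epsilon ki}\sigma(L)$ for every $\Lambda$-submodule $L$, or equivalently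
\begin{equation}\label{eq:shift}
\sigma^{-1}(t^{ki}L)=t^{\epsilon i}\sigma^{-1}(L).
\end{equation}

\emph{Contraction.} Choose an integer $c\ge0$ with $\sigma^{-1}(t^qN_0)\subset N_c$ for $0\le q<k$. Write an integer $j$ as $ki+q$ with $0\le q<k$, so that $|i|\le|j|/k+1$. By \eqref{eq:shift}, $\sigma^{-1}(t^jN_0)=t^{\epsilon i}\sigma^{-1}(t^qN_0)\subset N_{c+|i|}$. With $c'=c+1$ this gives $\sigma^{-1}N_x\subset N_{x/k+c'}$. Iterating, and using $1+k^{-1}+k^{-2}+\cdots\le2$, we get $\sigma^{-n}N_x\subset N_{x/k^n+2c'}$. Let $d_0\ge2c'+1$ be an integer and $B=N_{d_0}$. Since $d_0/k+c'\le d_0$ and $1+2c'\le d_0$,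
\begin{equation}\label{eq:contract}
B\subset\sigma B,\qquad N_{k^n}\subset\sigma^nB\quad(n\ge0).
\end{equation}

\emph{Growth.} For an integer $d\ge1$ put $N'_d=N_{d-1}+t^dN_0$, so that $N_{d-1}\subset N'_d\subset N_d=N'_d+t^{-d}N_0$. We have $N'_d/N_{d-1}\cong t^dN_0/(t^dN_0\cap N_{d-1})$ and $N_d/N'_d\cong t^{-d}N_0/(t^{-d}N_0\cap N'_d)$. Multiplication by $t^{-d}$ and by $t^d$, respectively, gives semilinear isomorphisms onto
\[
N_0\Big/\Big(N_0\cap\sum_{i=1}^{2d-1}t^{-i}N_0\Big)\qquad\text{and}\qquad N_0\Big/\Big(N_0\cap\sum_{i=1}^{2d}t^iN_0\Big).
\]
The denominators are ascending chains of submodules of the Noetherian module $N_0$. So there is an integer $d_1\ge0$ such that for $d>d_1$ these quotients are fixed modules $V^+$ and $V^-$. If both vanish, then $N_d=N_{d-1}$ for $d>d_1$, so $N=N_{d_1}$ is finitely generated over $\Lambda$ and we are done. Suppose instead that $V=V^+\oplus V^-\ne0$. Take $\lambda$ as in Lemma~\ref{lem:length} and put $\ell=\lambda(V)$, so $1\le\ell<\infty$. Then $\lambda(N_d/N_{d-1})=\lambda(V^+)+\lambda(V^-)=\ell$ for $d>d_1$. Choosing $d_0\ge d_1$ as well, we get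
\begin{equation}\label{eq:linear}
\lambda(N_d/B)=(d-d_0)\,\ell\qquad\text{for all integers }d\ge d_0 .
\end{equation}

\emph{Contradiction.} The finitely generated submodule $\sigma B$ lies in some $N_d$ with $d\ge d_0$, so $a=\lambda(\sigma B/B)$ is finite by \eqref{eq:linear}. The map $\sigma^{m-1}$ induces a semilinear isomorphism $\sigma B/B\to\sigma^mB/\sigma^{m-1}B$, so the chain $B\subset\sigma B\subset\cdots\subset\sigma^nB$ gives $\lambda(\sigma^nB/B)=na$. For $k^n\ge d_0$, \eqref{eq:contract} and \eqref{eq:linear} give
\[
(k^n-d_0)\,\ell=\lambda(N_{k^n}/B)\le\lambda(\sigma^nB/B)=na .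
\]
Since $k\ge2$ and $\ell\ge1$, this fails for large $n$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:B}}
Let $h\colon X\to X_k$ be a self-covering equivalence of degree $k>1$. The spaces $X$, $X_k$ and $X_\infty$ have the same universal cover $\widetilde X$.

\emph{Step 1: each $H_i(\widetilde X)$ is finitely generated over $\Lambda$.} In both cases $X$ is dominated by a complex of finite type. By Lemma~\ref{lem:dom}, $H_i(\widetilde X)$ is a quotient of $H_i(D)$ for a complex $D$ of finitely generated free $\mathbb Z\Gamma$-modules, so it is finitely generated over the Noetherian ring $\mathbb Z\Gamma$. Let $\widetilde h\colon\widetilde X\to\widetilde X$ be a lift of $h$ to universal covers. It is a homotopy equivalence by (Wh), and $\widetilde h(\gamma x)=\varphi(\gamma)\widetilde h(x)$, where $\varphi$ is the composite of $h_\sharp$, for the matching choice of base points, with the inclusion $\Gamma_k\subset\Gamma$. The homomorphism $\varphi$ is injective with image $\Gamma_k$, and $\varphi(G)=G$. Proposition~\ref{prop:fg} applies to $\sigma=\widetilde h_*$ on $H_i(\widetilde X)$.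

\emph{Step 2: $X_\infty$ is homotopy equivalent to a complex $K$ of finite type.} For a map $f\colon K'\to X_\infty$ that is an isomorphism on $\pi_1$, let $\widetilde f\colon\widetilde K'\to\widetilde X$ be an equivariant lift and write $H_i(\widetilde f)$ for the homology of its mapping cylinder relative to $\widetilde K'$. We construct finite complexes $K_1\subset K_2\subset\cdots$ and compatible maps $f_n\colon K_n\to X_\infty$ such that $f_n$ is an isomorphism on $\pi_1$, $H_i(\widetilde f_n)=0$ for $i\le n$, and $K_{n+1}$ is obtained from $K_n$ by attaching $(n+1)$-cells.

Since $G$ is finitely presented, there are a finite $2$-complex $K_1$ and a map $f_1$ that is an isomorphism on $\pi_1$; as $\widetilde K_1$ and $\widetilde X$ are simply connected, $H_i(\widetilde f_1)=0$ for $i\le1$. Suppose $f_n$ is given. In the exact sequence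
\[
H_{n+1}(\widetilde X)\to H_{n+1}(\widetilde f_n)\to H_n(\widetilde K_n)
\]
the left term is finitely generated over $\Lambda$ by Step 1, and so is every submodule of the right term, because $K_n$ is finite and $\Lambda$ is Noetherian. So the middle term is finitely generated. The relative Hurewicz theorem says that for a pair of simply connected spaces whose relative homology vanishes in degrees at most $n$, where $n\ge1$, the map from relative $\pi_{n+1}$ to relative $H_{n+1}$ is an isomorphism. Hence finitely many generators of $H_{n+1}(\widetilde f_n)$ are represented by maps of $(D^{n+1},S^n)$ into the mapping cylinder pair, with $S^n$ mapped to the $n$-skeleton of $\widetilde K_n$. Project them down, attach $(n+1)$-cells to $K_n$ along the maps $S^n\to K_n$, and use the maps on $D^{n+1}$ to extend $f_n$ to $f_{n+1}$. The fundamental group does not change: for $n\ge2$ by dimension, and for $n=1$ because the attaching loops lift to $\widetilde K_1$ and so are null-homotopic. In the exact sequence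
\[
H_i(\widetilde K_{n+1},\widetilde K_n)\to H_i(\widetilde f_n)\to H_i(\widetilde f_{n+1})\to H_{i-1}(\widetilde K_{n+1},\widetilde K_n)
\]
the last term vanishes for $i\le n+1$, the second vanishes for $i\le n$, and the first map is onto for $i=n+1$ by construction. So $H_i(\widetilde f_{n+1})=0$ for $i\le n+1$.

The union $K$ is of finite type, and $f\colon K\to X_\infty$ is an isomorphism on $\pi_1$. The same exact sequence with $K$ in place of $K_{n+1}$ shows that $H_i(\widetilde f)=0$ for $i\le n$, for every $n$. By (Wh), $\widetilde f$ is a homotopy equivalence, so $f$ is an isomorphism on all homotopy groups and hence a homotopy equivalence. This settles the finite-type case.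

\emph{Step 3: the finitely dominated case.} Let $X$ be dominated by a finite complex of dimension $m$. We show that $K$ can be deformed into a skeleton, and for this we first bound its cohomological dimension. For a $\Lambda$-module $L$, the cohomology with local coefficients $H^j(K;L)$ is the cohomology of $\operatorname{Hom}_\Lambda(C(\widetilde K),L)$. After cellular approximation, $\widetilde f$ induces a homology isomorphism $C(\widetilde K)\to C(\widetilde X)$ of nonnegative complexes of free $\Lambda$-modules, which is a $\Lambda$-chain homotopy equivalence. By Lemma~\ref{lem:dom}, $C(\widetilde X)$ is a chain homotopy retract, over $\mathbb Z\Gamma$ and hence over $\Lambda$, of a complex $D$ with $D_j=0$ for $j>m$. So $H^j(K;L)$ is a retract of the $j$-th cohomology of $\operatorname{Hom}_\Lambda(D,L)$, and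
\begin{equation}\label{eq:cd}
H^j(K;L)=0\qquad\text{for all }j>m\text{ and all }\Lambda\text{-modules }L .
\end{equation}

Put $n=\max(m,2)$ and let $K^{(n)}$ be the $n$-skeleton, a finite complex. Let $\mathcal E$ be the space of paths in $K$ that start in $K^{(n)}$, and let $p\colon\mathcal E\to K$ take a path to its end point. This is a fibration whose fiber $\mathcal F$ satisfies $\pi_{j-1}(\mathcal F)\cong\pi_j(K,K^{(n)})$. The pair $(K,K^{(n)})$ is $n$-connected and $n\ge2$, so $\mathcal F$ is simply connected. Recall the basic fact of obstruction theory for a fibration over a connected CW complex $K$ with simply connected fiber $\mathcal F$: each homotopy group of the fibers forms a local coefficient system on $K$; for $j\ge3$ a section over $K^{(j-1)}$ determines a class in $H^j(K;\pi_{j-1}(\mathcal F))$; and if this class vanishes, the restriction of the section to $K^{(j-2)}$ extends to a section over $K^{(j)}$.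

Constant paths give a section $s_n$ over $K^{(n)}$. For $j\ge n+1$ the obstruction groups vanish by \eqref{eq:cd}, so we obtain sections $s_j$ over $K^{(j)}$ with $s_j=s_{j-1}$ on $K^{(j-2)}$. On a fixed skeleton $K^{(i)}$ with $i\ge n$, all $s_j$ with $j\ge i+1$ agree, so the $s_j$ define a section $s$ over $K$. Taking the starting point of the path $s(y)$ gives a map $K\to K^{(n)}$, and the paths themselves give a homotopy from the composite $K\to K^{(n)}\subset K$ to the identity. Thus $K$, and with it $X_\infty$, is dominated by the finite complex $K^{(n)}$. \qed

\begin{remark}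
The self-covering equivalence enters only in Step 1. There $h_\sharp(G)=G$ makes $\sigma$ semilinear over $\Lambda$, and $k>1$ makes the growth exponential; for $k=1$ the identity map satisfies the hypothesis, and Examples~\ref{ex:wedge} and~\ref{ex:half} show that the conclusion fails. The finite presentation of $G$ is used only to start Step 2. For the complex of Theorem~\ref{thm:A} the argument breaks down at Lemma~\ref{lem:length}: for $N=M[t^{\pm1}]$ and $N_0=M$ one finds $V^+=V^-=M$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.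

\bibitem{QSW}
Lizhen Qin, Yang Su, Botong Wang, \emph{Self-Covering, finiteness, and fibering over a circle}, arXiv:2112.11750 (2021).

\end{thebibliography}
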